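\title{Almost periodic functionals on the Fourier algebra need not form an algebra}

\begin{abstract}
For a locally compact group $G$, let $AP(\hat G)$ be the space of almost periodic functionals on the Fourier algebra $A(G)$, viewed inside the group von Neumann algebra $VN(G)$. We show that $AP(\hat G)$ need not be a C$^*$-subalgebra of $VN(G)$: for the free group $\Gamma$ on countably many generators there is $x\in AP(\hat\Gamma)$ with $xx^*\notin AP(\hat\Gamma)$. More generally, $AP(\hat G)$ is not closed under squaring self-adjoint elements whenever $G$ has a discrete non-abelian free subgroup. This covers all non-amenable almost connected groups and all non-amenable discrete linear groups.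
\end{abstract}

\section{The question and the results}

Let $\mathfrak A$ be a Banach algebra. Its dual is an $\mathfrak A$-bimodule under
\[
\langle a\star\mu,b\rangle=\langle\mu,ba\rangle,\qquad \langle\mu\star a,b\rangle=\langle\mu,ab\rangle\qquad(a,b\in\mathfrak A,\ \mu\in\mathfrak A^*),
\]
and the two actions agree when $\mathfrak A$ is commutative. A functional $\mu$ is \emph{almost periodic} if its orbit map $L_\mu:\mathfrak A\to\mathfrak A^*$, $L_\mu(a)=a\star\mu$, is a compact operator. The set of such functionals is $AP(\mathfrak A)$.

Let $G$ be a locally compact group, and let $\lambda(s)\xi(t)=\xi(s^{-1}t)$ be left translation on $L^2(G)$. The \emph{group von Neumann algebra} $VN(G)$ is the von Neumann algebra generated by the operators $\lambda(s)$. Eymard's \emph{Fourier algebra} $A(G)$ consists of the functions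
\[
a(s)=\langle\lambda(s)\xi\mid\eta\rangle\qquad(\xi,\eta\in L^2(G)),
\]
with norm $\|a\|=\inf\|\xi\|\|\eta\|$ over all such representations; inner products are linear in the first variable. It is a commutative Banach algebra under pointwise operations, and the pairing $\langle x,a\rangle=\langle x\xi\mid\eta\rangle$ is well defined and identifies $VN(G)$ isometrically with $A(G)^*$. In particular $\langle\lambda(s),a\rangle=a(s)$. We put
\[
AP(\hat G)=AP(A(G))\subseteq VN(G),
\]
and we let $C^*_\delta(G)$ be the C$^*$-algebra generated by the $\lambda(s)$, that is, the norm closure of their linear span.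

The notation comes from abelian groups. There the Fourier transform carries $VN(G)$ to $L^\infty(\hat G)$, carries $A(G)$ to the convolution algebra $L^1(\hat G)$, and carries $\lambda(s)$ to a character of the dual group $\hat G$, so that $C^*_\delta(G)$ becomes the uniform closure of the trigonometric polynomials on $\hat G$. For general $G$ the space $AP(\hat G)$ is thus a candidate for the almost periodic functions on a dual object that is no longer a group. Recall that $G$ is \emph{amenable} if $L^\infty(G)$ has a left-invariant mean. The following facts are known.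
\begin{itemize}
\item[(i)] $AP(\hat G)=C^*_\delta(G)$ if $G$ is abelian, or if $G$ is discrete and amenable.
\item[(ii)] There is a compact group $G$ with $C^*_\delta(G)\ne AP(\hat G)$.
\item[(iii)] If $H$ is an open normal subgroup of $G$ with $G/H$ amenable and $C^*_\delta(H)=AP(\hat H)$, then $C^*_\delta(G)=AP(\hat G)$.
\end{itemize}
By (ii) the two spaces can differ, but this does not say whether the larger one is an algebra. It is stated in \cite{Daws} that in full generality it is unknown whether $AP(\hat G)$ is even a C$^*$-algebra, and this is the question we address: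

\begin{quote}
\emph{Is $AP(\hat G)$ a C$^*$-subalgebra of $VN(G)$ for every locally compact group $G$?}
\end{quote}

The space $AP(\hat G)$ is always norm closed and self-adjoint, and it contains $C^*_\delta(G)$ (Lemma~\ref{lem:basic}), so only products are in doubt. Facts (i) and (iii) suggest a positive answer. There is also a reason for caution. For functions on a group, having a relatively compact set of translates passes to products because translation is multiplicative. The maps $x\mapsto a\star x$ are not multiplicative: they send $\lambda(s)\lambda(t)$ to $a(st)\lambda(st)$, not to $a(s)a(t)\lambda(st)$. The answer is in fact negative.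

\begin{theorem}\label{thm:free}
Let $\Gamma$ be the discrete free group on a countably infinite set of generators. There is $x\in AP(\hat\Gamma)$ with $xx^*\notin AP(\hat\Gamma)$. Hence $AP(\hat\Gamma)$ is not closed under multiplication, and it is not a C$^*$-subalgebra of $VN(\Gamma)$.
\end{theorem}

A \emph{Jordan subalgebra} of $VN(G)$ is a subspace closed under $(u,v)\mapsto\frac12(uv+vu)$; it contains the squares of its elements.

\begin{theorem}\label{thm:general}
Let $G$ be a locally compact group containing a discrete subgroup that is free and non-abelian. Then: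
\begin{enumerate}
\item there is a self-adjoint $w\in AP(\hat G)$ with $w^2\notin AP(\hat G)$, and there is a positive $w'\in AP(\hat G)$ with $w'^2\notin AP(\hat G)$;
\item $AP(\hat G)$ is neither a C$^*$-subalgebra nor a Jordan subalgebra of $VN(G)$, and $C^*_\delta(G)\ne AP(\hat G)$.
\end{enumerate}
\end{theorem}

This applies to the free group $F_2$ on two generators, to $SL(2,\mathbb R)$ (Lemma~\ref{lem:sl2}), and to two larger classes. A group $G$ is \emph{almost connected} if $G/G_0$ is compact, where $G_0$ is the connected component of the identity, and \emph{linear} if it is isomorphic to a subgroup of $GL(n,k)$ for some $n$ and some field $k$.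

\begin{corollary}\label{cor:connected}
If $G$ is almost connected and not amenable, then $AP(\hat G)$ is not a C$^*$-algebra (it is not even closed under squaring self-adjoint elements), and $AP(\hat G)\ne C^*_\delta(G)$.
\end{corollary}

\begin{corollary}\label{cor:linear}
Let $G$ be a discrete group that is linear over some field or, more generally, such that each finitely generated subgroup of $G$ is amenable or contains $F_2$. The following are equivalent:
\begin{itemize}
\item[(a)] $G$ is amenable;
\item[(b)] $AP(\hat G)=C^*_\delta(G)$;
\item[(c)] $AP(\hat G)$ is a C$^*$-subalgebra of $VN(G)$;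
\item[(d)] $w^2\in AP(\hat G)$ for every self-adjoint $w\in AP(\hat G)$.
\end{itemize}
\end{corollary}

We do not classify the groups for which $AP(\hat G)$ is a C$^*$-algebra. In particular, the arguments decide neither the case of compact groups, whose discrete subgroups are finite, nor the case of non-amenable discrete groups without free subgroups.

The proof of Theorem~\ref{thm:free} needs a way to leave $AP(\hat\Gamma)$ and a way to stay in it. The first is a test on amenable subgroups (Section~\ref{sec:discrete}). The second is a norm estimate for sums over free generators, which produces operators $x$ with $\|L_x\|$ much smaller than $\|x\|$ (Section~\ref{sec:free}). Section~\ref{sec:construction} combines the two; Sections~\ref{sec:subgroups} and~\ref{sec:lie} pass to other groups. Of the facts (i)--(iii), only the discrete amenable case of (i) is used, and it is proved along the way.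

\section{Elementary properties of $AP(\hat G)$}

Since every element of $A(G)$ has the form $\langle\lambda(\cdot)\xi\mid\eta\rangle$, the weak$^*$ topology on $VN(G)$ is the weak operator topology. The map $x\mapsto a\star x$ is the adjoint of multiplication by $a$ on $A(G)$, so it is weak$^*$-continuous.

\begin{lemma}\label{lem:basic}
Let $G$ be a locally compact group.
\begin{enumerate}
\item $\|L_x\|\le\|x\|$ for $x\in VN(G)$, and $AP(\hat G)$ is a norm-closed subspace.
\item $a\star\lambda(s)=a(s)\lambda(s)$. Hence $L_x$ has finite rank for $x$ in the span of the $\lambda(s)$, and $C^*_\delta(G)\subseteq AP(\hat G)$.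
\item If $x\in AP(\hat G)$, then $x^*\in AP(\hat G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We have $|\langle a\star x,b\rangle|=|\langle x,ba\rangle|\le\|x\|\|a\|\|b\|$. So $x\mapsto L_x$ is linear and contractive, and $AP(\hat G)$ is the preimage of the closed subspace of compact operators.

(2) We have $\langle a\star\lambda(s),b\rangle=b(s)a(s)=\langle a(s)\lambda(s),b\rangle$, so $L_{\lambda(s)}$ has rank at most one. The rest follows from (1).

(3) Put $a^*(s)=\overline{a(s^{-1})}$. If $a(s)=\langle\lambda(s)\xi\mid\eta\rangle$, then $a^*(s)=\overline{\langle\xi\mid\lambda(s)\eta\rangle}=\langle\lambda(s)\eta\mid\xi\rangle$. So $a\mapsto a^*$ is an isometric, conjugate-linear, multiplicative involution of $A(G)$, and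
\begin{equation}\label{eq:adjoint}
\langle x^*,a\rangle=\langle x^*\xi\mid\eta\rangle=\overline{\langle x\eta\mid\xi\rangle}=\overline{\langle x,a^*\rangle}.
\end{equation}
Using \eqref{eq:adjoint} twice,
\[
\langle a\star x^*,b\rangle=\overline{\langle x,b^*a^*\rangle}=\overline{\langle a^*\star x,b^*\rangle}=\langle(a^*\star x)^*,b\rangle ,
\]
that is, $L_{x^*}(a)=L_x(a^*)^*$. The image of the unit ball under $L_{x^*}$ is therefore the set of adjoints of its image under $L_x$, and taking adjoints is isometric.
\end{proof}

\section{Discrete groups and amenable subgroups}\label{sec:discrete}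

In this section $G$ is discrete. An operator $x\in VN(G)$ has a \emph{coefficient function}
\[
\hat x(s)=\langle x\delta_e\mid\delta_s\rangle ,
\]
which is the vector $x\delta_e\in\ell^2(G)$; thus $\|\hat x\|_2\le\|x\|$. One thinks of $x$ as the formal series $\sum_s\hat x(s)\lambda(s)$. The right translations $\rho(s)\delta_t=\delta_{ts^{-1}}$ are unitaries commuting with $VN(G)$, and $\delta_s=\rho(s)^*\delta_e$, so
\[
\langle x\delta_s\mid\delta_t\rangle=\langle x\delta_e\mid\rho(s)\delta_t\rangle=\hat x(ts^{-1}).
\]
Hence $\hat x$ determines $x$. The same formula gives $\widehat{x^*}(s)=\overline{\langle x\delta_s\mid\delta_e\rangle}$ and $\widehat{uv}(t)=\sum_s\hat v(s)\langle u\delta_s\mid\delta_t\rangle$, that is,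
\begin{equation}\label{eq:conv}
\widehat{x^*}(s)=\overline{\hat x(s^{-1})},\qquad \widehat{uv}(t)=\sum_s\hat u(ts^{-1})\hat v(s),
\end{equation}
where the sum converges absolutely by the Cauchy--Schwarz inequality. The state $\tau(x)=\hat x(e)$ satisfies $\tau(x^*x)=\|\hat x\|_2^2=\tau(xx^*)$. Finally, the function $t\mapsto\langle\lambda(t)\delta_e\mid\delta_s\rangle$ is $\delta_s$, so $\delta_s\in A(G)$, $\|\delta_s\|\le1$ and $\hat x(s)=\langle x,\delta_s\rangle$. Since $\delta_sa=a(s)\delta_s$,
\begin{equation}\label{eq:mult}
\widehat{a\star x}(s)=a(s)\hat x(s).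
\end{equation}
So $x$ is almost periodic when the operators obtained by multiplying its coefficients by functions in the unit ball of $A(G)$ form a relatively compact set in operator norm.

For a subgroup $H$ let $\mathbb C[H]$ be the span of $\{\lambda(s):s\in H\}$ in $VN(G)$. A discrete group $H$ is amenable if and only if it satisfies F\o lner's condition: for each finite $S\subseteq H$ and $\varepsilon>0$ there is a finite non-empty $W\subseteq H$ with $|sW\cap W|\ge(1-\varepsilon)|W|$ for all $s\in S$. For such $W$ put $\xi_W=|W|^{-1/2}1_W\in\ell^2(G)$ and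
\[
\varphi_W(s)=\langle\lambda(s)\xi_W\mid\xi_W\rangle=|sW\cap W|/|W| .
\]
Then $\|\varphi_W\|\le1$ in $A(G)$, and $\varphi_W$ is supported in the finite set $WW^{-1}\subseteq H$. Letting $S$ grow and $\varepsilon$ shrink, we obtain a net $(\varphi_W)$ converging pointwise on $G$ to $1_H$. Compactness of $L_y$ upgrades this pointwise convergence to norm convergence.

\begin{lemma}\label{lem:test}
Let $H$ be an amenable subgroup of a discrete group $G$, and let $y\in AP(\hat G)$. Then there is $z$ in the norm closure of $\mathbb C[H]$ with $\hat z=1_H\hat y$.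
\end{lemma}

\begin{proof}
By \eqref{eq:mult}, $\varphi_W\star y=\sum_s\varphi_W(s)\hat y(s)\lambda(s)\in\mathbb C[H]$. As $L_y$ is compact, a subnet of $(\varphi_W\star y)$ converges in norm to some $z$. Coefficients are norm continuous, so $\hat z(s)=\lim\varphi_W(s)\hat y(s)=1_H(s)\hat y(s)$.
\end{proof}

We use two cases. For the second, give $\mathbb T$ normalized Lebesgue measure and write $\hat f(m)=\int f(z)z^{-m}$. Let $h\in G$ have infinite order and $H=\langle h\rangle$. For a trigonometric polynomial $p(z)=\sum_m\hat p(m)z^m$ put $p(\lambda(h))=\sum_m\hat p(m)\lambda(h^m)$. The space $\ell^2(G)$ is the orthogonal sum of the spaces $\ell^2(Hs)$, and the unitary $\delta_{h^ms}\mapsto z^m$ from $\ell^2(Hs)$ onto $L^2(\mathbb T)$ turns $\lambda(h)$ into multiplication by $z$. Hence $p\mapsto p(\lambda(h))$ is a $*$-isomorphism onto $\mathbb C[H]$ and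
\begin{equation}\label{eq:sup}
\|p(\lambda(h))\|=\|p\|_\infty=\sup_{\mathbb T}|p| .
\end{equation}

\begin{corollary}\label{cor:test}
Let $G$ be a discrete group.
\begin{enumerate}
\item If $G$ is amenable, then $AP(\hat G)=C^*_\delta(G)$.
\item Let $h\in G$ have infinite order, $y\in VN(G)$ and $f\in L^2(\mathbb T)$, with $\hat y(h^m)=\hat f(m)$ for all $m\in\mathbb Z$. If $y\in AP(\hat G)$, then $f$ is almost everywhere equal to a continuous function.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) Take $H=G$ in Lemma~\ref{lem:test}: then $\hat z=\hat y$, so $y=z\in C^*_\delta(G)$. The other inclusion is in Lemma~\ref{lem:basic}.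

(2) The group $H=\langle h\rangle$ is amenable, with F\o lner sets $W_n=\{e,h,\dots,h^n\}$; here $\varphi_{W_n}(h^m)=(1-\frac{|m|}{n+1})^+$, so the operators $\varphi_{W_n}\star y$ correspond to the Fej\'er means of $f$. Let $z$ be as in Lemma~\ref{lem:test} and write $z=\lim q_n(\lambda(h))$ in norm. By \eqref{eq:sup} the polynomials $q_n$ converge uniformly to a continuous $\psi$, and $\hat\psi(m)=\lim\hat q_n(m)=\hat z(h^m)=\hat f(m)$. An $L^2$ function is determined by its Fourier coefficients, so $f=\psi$ almost everywhere.
\end{proof}

To prove Theorem~\ref{thm:free} it therefore suffices to find an almost periodic $x$ such that the coefficients of $xx^*$ along a cyclic subgroup are the Fourier coefficients of a function with a jump.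

\section{Sums over free generators}\label{sec:free}

Such an $x$ cannot lie in $C^*_\delta(G)$, so we need a source of almost periodic elements other than norm limits of finite sums. One presents itself: if $x_k$ are finitely supported, $\sum_kx_k$ converges weak$^*$ to $x$ and $\sum_k\|L_{x_k}\|<\infty$, then $L_x$ is compact. This gives something new only if $\|L_{x_k}\|$ can be much smaller than $\|x_k\|$. In an amenable discrete group it cannot: the bounded net $\varphi_W\star x$ tends to $x$ coefficientwise, hence weak$^*$, so $\|x\|\le\liminf\|\varphi_W\star x\|\le\|L_x\|$. In a free group it can.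

From now on $\Gamma$ is the free group on $h,g_1,g_2,\dots$, and $H=\langle h\rangle$.

A sum of operators $T_j$ obeys a square-root bound in two situations: if $T_iT_j^*=0$ for $i\ne j$, then $\|\sum T_j\|^2=\|\sum T_jT_j^*\|$, and if $T_i^*T_j=0$ for $i\neq j$, then $\|\sum T_j\|^2=\|\sum T_j^*T_j\|$. The unitaries $\lambda(g_j)$ are in neither situation, but each splits into two pieces, according to whether or not $g_j$ cancels the first letter of the word it multiplies. The cancelling pieces act on orthogonal subspaces, and the others map into orthogonal subspaces.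

\begin{lemma}\label{lem:free}
For a finite set $J\subset\mathbb N$ and $c_j\in\mathbb C[H]$ $(j\in J)$,
\[
\Big\|\sum_{j\in J}c_j\lambda(g_j)\Big\|\le2\,\Big\|\sum_{j\in J}c_jc_j^*\Big\|^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $P_j$ (respectively $Q_j$) be the projection of $\ell^2(\Gamma)$ onto the closed span of those $\delta_s$ for which the reduced word $s$ begins with $g_j$ (respectively $g_j^{-1}$). If $s$ does not begin with $g_j^{-1}$, then $g_js$ begins with $g_j$. So $R_j=\lambda(g_j)(1-Q_j)$ satisfies $R_j=P_jR_j$ and $\|R_j\|\le1$, and
\[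
\sum_jc_j\lambda(g_j)=T_1+T_2,\qquad T_1=\sum_jc_j\lambda(g_j)Q_j,\qquad T_2=\sum_jc_jP_jR_j .
\]
The $Q_j$ are mutually orthogonal projections, so
\[
T_1T_1^*=\sum_jc_j\lambda(g_j)Q_j\lambda(g_j)^*c_j^*\le\sum_jc_jc_j^* .
\]
For $T_2$ we must check that the coefficients $c_j$ do not destroy the orthogonality of the ranges; this is where freeness of $h$ from the $g_j$ enters. If $s$ begins with $g_j$ and $n\ne0$, then $h^ns$ is reduced and begins with $h^{\pm1}$, so $P_i\lambda(h^n)P_j=0$. Also $P_iP_j=\delta_{ij}P_i$. By linearity $P_icP_j=\delta_{ij}\tau(c)P_i$ for $c\in\mathbb C[H]$. Therefore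
\[
T_2^*T_2=\sum_{i,j}R_i^*P_ic_i^*c_jP_jR_j=\sum_j\tau(c_j^*c_j)R_j^*R_j\le\tau\Big(\sum_jc_jc_j^*\Big)1\le\Big\|\sum_jc_jc_j^*\Big\|\,1 .
\]
Thus $\|T_1\|$ and $\|T_2\|$ are both at most $\|\sum_jc_jc_j^*\|^{1/2}$.
\end{proof}

By \eqref{eq:sup}, if $c_j=q_j(\lambda(h))$, the right-hand side is $2\|\sum_j|q_j|^2\|_\infty^{1/2}$. Nothing of the kind holds in an amenable discrete group: for any $s_1,\dots,s_N$, pairing with $\varphi_W$ gives $\|\sum_j\lambda(s_j)\|=N$, not $O(\sqrt N)$.

\begin{example}\label{ex:scalar}
The mechanism is already visible with scalar coefficients. Let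
\[
y_N=N^{-1/2}\sum_{j=1}^N\lambda(g_j),
\]
so that $1=\|\hat y_N\|_2\le\|y_N\|\le2$. Let $\|a\|\le1$ in $A(\Gamma)$ and $\sigma^2=\sum_{j\le N}|a(g_j)|^2$. Lemma~\ref{lem:free} gives
\[
\sigma^2=\Big\langle\sum_{j\le N}\overline{a(g_j)}\lambda(g_j),a\Big\rangle\le2\sigma ,
\]
so $\sigma\le2$: a function in the unit ball of $A(\Gamma)$ is small on most generators. A second use of the lemma gives $\|a\star y_N\|=N^{-1/2}\|\sum_ja(g_j)\lambda(g_j)\|\le2N^{-1/2}\sigma$. Hence $\|L_{y_N}\|\le4N^{-1/2}$. On the other hand,
\[
y_Ny_N^*=1+N^{-1}\sum_{i\ne j}\lambda(g_ig_j^{-1}),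
\]
so $\delta_e\star(y_Ny_N^*)=1$ and $\|L_{y_Ny_N^*}\|\ge1$. The coefficients of $y_N$ are spread so thinly that $A(\Gamma)$ hardly sees them, yet in the product they gather again at $e$.
\end{example}

Scalar coefficients do not yet give a counterexample. If $y^{(k)}$ are such elements built on disjoint sets of generators and $\gamma_k$ are scalars, then the partial sums of $\sum_k\gamma_ky^{(k)}$ are bounded only if $\sum|\gamma_k|^2<\infty$, and in that case Lemma~\ref{lem:free} bounds the tails by $2(\sum_{k>n}|\gamma_k|^2)^{1/2}$, so the sum lies in $C^*_\delta(\Gamma)$. We need coefficients for which $\sum_k\gamma_k\gamma_k^*$ is bounded without converging in norm. This is the role of $h$: we take $\gamma_k=p_k(\lambda(h))$. The estimate of Example~\ref{ex:scalar} survives, at a price depending on the degree.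

\begin{lemma}\label{lem:block}
Let $J\subset\mathbb N$ have $N$ elements, let $d\ge0$ and $M=2d+1$.
\begin{enumerate}
\item If $\|a\|\le1$ in $A(\Gamma)$, then $\sum_{j\in J}\sum_{|m|\le d}|a(h^mg_j)|^2\le4M$.
\item If $p$ is a trigonometric polynomial with $\hat p$ supported in $[-d,d]$ and $\|p\|_{L^2}\le1$, then $y=N^{-1/2}\sum_{j\in J}p(\lambda(h))\lambda(g_j)$ satisfies $\|L_y\|\le4(M/N)^{1/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $\sigma_j^2=\sum_{|m|\le d}|a(h^mg_j)|^2$ and $\sigma^2=\sum_{j\in J}\sigma_j^2$.

(1) Let $q_j(z)=\sum_{|m|\le d}\overline{a(h^mg_j)}z^m$. By Cauchy--Schwarz $|q_j|^2\le M\sigma_j^2$ on $\mathbb T$. By Lemma~\ref{lem:free},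
\[
\sigma^2=\Big\langle\sum_{j\in J}q_j(\lambda(h))\lambda(g_j),a\Big\rangle\le2\Big\|\sum_{j\in J}|q_j|^2\Big\|_\infty^{1/2}\le2M^{1/2}\sigma .
\]

(2) For $\|a\|\le1$ we have $a\star y=N^{-1/2}\sum_jr_j(\lambda(h))\lambda(g_j)$ with $r_j(z)=\sum_{|m|\le d}\hat p(m)a(h^mg_j)z^m$. By Cauchy--Schwarz and Parseval, $|r_j|\le\|p\|_{L^2}\sigma_j\le\sigma_j$ on $\mathbb T$. Lemma~\ref{lem:free} and (1) give $\|a\star y\|\le2N^{-1/2}\sigma\le4(M/N)^{1/2}$.
\end{proof}

The factor $M$ in (1) cannot be removed. With $W_n$ as in Corollary~\ref{cor:test}, the functions $a_n(s)=\langle\lambda(s)\lambda(g_1)^*\xi_{W_n}\mid\xi_{W_n}\rangle$ have norm at most $1$ and $a_n(h^mg_1)=\varphi_{W_n}(h^m)\to1$, so the term $j=1$ alone tends to $M$. The number of generators must therefore be chosen after the degree, and large compared with it.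

\section{An almost periodic $x$ with $xx^*$ not almost periodic}\label{sec:construction}

We add up elements $x_k$ of the type in Lemma~\ref{lem:block}, built from real polynomials $p_k$ on disjoint sets of generators. The function $f=\sum_kp_k^2$ will control the norm of the sum and will reappear as the part of $xx^*$ on $H$. It must be bounded, and it must be discontinuous: were it continuous, Dini's theorem would make the series $\sum p_k^2$ converge uniformly, and Lemma~\ref{lem:free} would make $\sum x_k$ converge in norm.

\begin{lemma}\label{lem:poly}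
There are real-valued trigonometric polynomials $p_1,p_2,\dots$ such that $f=\sum_kp_k^2$ converges pointwise, $0\le f\le1$, and for no constant $\gamma$ is $f+\gamma$ almost everywhere equal to a continuous function.
\end{lemma}

\begin{proof}
Let $U=\{z\in\mathbb T:\operatorname{Im}z>0\}$ and $u_k(z)=\frac12\min\{1,k(\operatorname{Im}z)^+\}$ for $k\ge0$. These continuous functions increase pointwise from $u_0=0$ to $\frac121_U$. Put $v_k=u_k-u_{k-1}$, so $0\le v_k\le\frac12$. By the Weierstrass theorem there is a real trigonometric polynomial $p_k$ with $\|p_k-\sqrt{v_k}\|_\infty\le2^{-k-4}$, and then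
\[
|p_k^2-v_k|=|p_k-\sqrt{v_k}|\,|p_k+\sqrt{v_k}|\le2^{-k-4}(\sqrt2+2^{-k-4})\le2^{-k-3}.
\]
Thus $\sum_{k\le n}p_k^2\le u_n+\frac18\le1$, and $f=\frac121_U+g$, where $g=\sum_k(p_k^2-v_k)$ converges uniformly and is continuous. If $f+\gamma$ agreed almost everywhere with a continuous function, so would $1_U$. That function would equal $1$ on the open upper half circle and $0$ on the open lower half circle, which is impossible at $z=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
Take $p_k$ and $f$ from Lemma~\ref{lem:poly}; note that $\|p_k\|_{L^2}\le\|p_k\|_\infty\le1$. Let $\hat p_k$ be supported in $[-d_k,d_k]$, put $N_k=4^k(2d_k+1)$, and choose pairwise disjoint sets $J_k\subset\mathbb N$ with $|J_k|=N_k$. Define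
\[
x_k=N_k^{-1/2}\sum_{j\in J_k}p_k(\lambda(h))\lambda(g_j),\qquad S_n=\sum_{k\le n}x_k .
\]

\emph{The sum exists.} Since the $J_k$ are disjoint, each generator occurs once in $S_n$, and Lemma~\ref{lem:free} applies with $c_j=N_k^{-1/2}p_k(\lambda(h))$ for $j\in J_k$. Each block contributes $N_k\cdot N_k^{-1}p_k^2$, so $\|S_n\|\le2\|\sum_{k\le n}p_k^2\|_\infty^{1/2}\le2$. The words $h^lg_j$ $(l\in\mathbb Z,\ j\in\mathbb N)$ are distinct, so the functions $\hat x_k$ have disjoint supports and $\|\hat x_k\|_2^2=\|p_k\|_{L^2}^2$, with $\sum_k\|p_k\|_{L^2}^2=\int f\le1$. Hence $S_n\delta_e$ converges in $\ell^2(\Gamma)$, and so does $S_n\delta_s=\rho(s)^*S_n\delta_e$ for each $s$. A bounded sequence of operators converging on a total set converges strongly. So $S_n\to x$ strongly, hence weak$^*$, where $x\in VN(\Gamma)$, $\|x\|\le2$, and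
\begin{equation}\label{eq:coef}
\hat x(h^lg_j)=N_k^{-1/2}\hat p_k(l)\quad(l\in\mathbb Z,\ j\in J_k),\qquad \hat x=0\ \text{elsewhere}.
\end{equation}

\emph{The sum is almost periodic.} Each $L_{x_k}$ has finite rank, and $\|L_{x_k}\|\le4\cdot2^{-k}$ by Lemma~\ref{lem:block} and the choice of $N_k$. So $L_{S_n}=\sum_{k\le n}L_{x_k}$ converges in operator norm to a compact operator $T$. For $a\in A(\Gamma)$, the sequence $a\star S_n$ tends to $T(a)$ in norm and to $a\star x$ weak$^*$. Hence $L_x=T$ is compact.

\emph{The coefficients of $xx^*$ on $H$.} By \eqref{eq:conv}, after replacing $s$ by $s^{-1}$,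
\[
\widehat{xx^*}(t)=\sum_s\hat x(ts)\overline{\hat x(s)} .
\]
Let $t=h^m$. Only $s=h^lg_j$ with $j$ in some $J_k$ contributes, and then $ts=h^{m+l}g_j$ involves the same generator, hence the same block. By \eqref{eq:coef} and absolute convergence,
\begin{equation}\label{eq:xx}
\widehat{xx^*}(h^m)=\sum_k\sum_{j\in J_k}\frac1{N_k}\sum_l\hat p_k(m+l)\overline{\hat p_k(l)}=\sum_k\int p_k^2\,z^{-m}=\hat f(m).
\end{equation}
The second equality is Parseval's identity for $p_kz^{-m}$ and $p_k$, and the third is dominated convergence, since $0\le\sum_{k\le n}p_k^2\le1$.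

\emph{Conclusion.} By \eqref{eq:xx}, Corollary~\ref{cor:test}(2) and Lemma~\ref{lem:poly}, $xx^*\notin AP(\hat\Gamma)$. Both $x$ and $x^*$ lie in $AP(\hat\Gamma)$ by Lemma~\ref{lem:basic}, so $AP(\hat\Gamma)$ is not closed under multiplication.
\end{proof}

\section{Closed subgroups and self-adjoint examples}\label{sec:subgroups}

To move the example from $\Gamma$ to a group containing it, we need both membership and non-membership in $AP$ to be preserved. Both follow from Herz's restriction theorem \cite{Herz} (see also \cite{TT}): if $G_1$ is a closed subgroup of $G$, then restriction of functions is a contractive surjective homomorphism $r:A(G)\to A(G_1)$, and every $b\in A(G_1)$ has an extension in $A(G)$ of the same norm. In other words, $r$ maps the closed unit ball onto the closed unit ball. Write $\lambda_1$ for the left regular representation of $G_1$.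

\begin{proposition}\label{prop:sub}
Let $G_1$ be a closed subgroup of $G$. There is an isometric normal $*$-homomorphism $i:VN(G_1)\to VN(G)$ with $i(\lambda_1(s))=\lambda(s)$ for $s\in G_1$, and for $x\in VN(G_1)$,
\[
i(x)\in AP(\hat G)\iff x\in AP(\widehat{G_1}).
\]
\end{proposition}

\begin{proof}
Let $i=r^*$. It is weak$^*$-continuous (normal), and it is isometric because $r$ maps ball onto ball. From $\langle i(\lambda_1(s)),a\rangle=a(s)$ we get $i(\lambda_1(s))=\lambda(s)$, so $i(uv)=i(u)i(v)$ for $u,v$ in the span of $\lambda_1(G_1)$. This span is a unital $*$-algebra, so it is weak$^*$-dense in $VN(G_1)$. Multiplication is separately weak$^*$-continuous, so the identity extends first to all $u\in VN(G_1)$ with $v$ in the span, and then to all $v$. Since $r(a^*)=r(a)^*$, formula \eqref{eq:adjoint} gives $i(x^*)=i(x)^*$. For $a,c\in A(G)$,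
\[
\langle a\star i(x),c\rangle=\langle x,r(c)r(a)\rangle=\langle r(a)\star x,r(c)\rangle=\langle i(r(a)\star x),c\rangle ,
\]
so $L_{i(x)}=i\circ L_x\circ r$. Thus the image of the unit ball under $L_{i(x)}$ is the isometric copy under $i$ of the image of the unit ball under $L_x$, and one is relatively compact exactly when the other is.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
\emph{Reduction to $\Gamma$.} Let $s,t$ be two free generators of the given discrete subgroup. The elements $s^nts^{-n}$ $(n\ge0)$ freely generate a copy of $\Gamma$: if $k_i\ne0$ and $n_i\ne n_{i+1}$, then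
\[
\prod_{i=1}^r s^{n_i}t^{k_i}s^{-n_i}=s^{n_1}t^{k_1}s^{n_2-n_1}t^{k_2}\cdots t^{k_r}s^{-n_r}
\]
is reduced and contains $t$, so it is not $e$. This copy is discrete, and a discrete subgroup of a Hausdorff group is closed; this is where discreteness is used. The map $i$ of Proposition~\ref{prop:sub} preserves squares, self-adjointness and positivity, so it suffices to prove (1) for $G=\Gamma$.

\emph{A self-adjoint example.} Let $x$ and $f$ be as in Section~\ref{sec:construction} and $w=x+x^*$. Then $w\in AP(\hat\Gamma)$ by Lemma~\ref{lem:basic}, and $w^2=xx^*+x^*x+x^2+x^{*2}$. The danger is that the three new terms cancel the jump of $f$, so we compute their coefficients on $H$.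

Let $\chi:\Gamma\to\mathbb Z$ be the homomorphism with $\chi(h)=0$ and $\chi(g_j)=1$. By \eqref{eq:coef}, $\chi=1$ on the support of $\hat x$. By \eqref{eq:conv}, $\widehat{x^2}(t)\ne0$ forces $t$ to be a product of two elements of this support, so $\chi(t)=2$; taking adjoints, $\chi=-2$ on the support of $\widehat{x^{*2}}$. As $\chi=0$ on $H$, neither term contributes.

By \eqref{eq:conv}, $\widehat{x^*x}(t)=\sum_{s'}\overline{\hat x(s't^{-1})}\hat x(s')$, a sum over pairs $s=h^lg_j$, $s'=h^{l'}g_{j'}$ with $t=s^{-1}s'=g_j^{-1}h^{l'-l}g_{j'}$. If $l\ne l'$, or if $l=l'$ and $j\ne j'$, this word is reduced and begins with $g_j^{-1}$, so $t\notin H$. In the remaining case $s=s'$ and $t=e$. Hence $\widehat{x^*x}(h^m)=\|\hat x\|_2^2\,\delta_{m,0}$.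

With \eqref{eq:xx} we obtain $\widehat{w^2}(h^m)=\hat f(m)+\|\hat x\|_2^2\,\delta_{m,0}$, the Fourier coefficients of $f+\|\hat x\|_2^2$. By Lemma~\ref{lem:poly} and Corollary~\ref{cor:test}(2), $w^2\notin AP(\hat\Gamma)$.

\emph{A positive example.} Since $\|w\|\le4$, the operator $w'=w+4\cdot1$ is positive, and it is in $AP(\hat\Gamma)$ because $1=\lambda(e)$ is. If $w'^2$ were in $AP(\hat\Gamma)$, so would be $w^2=w'^2-8w-16\cdot1$.

\emph{Part (2).} A C$^*$-subalgebra, a Jordan subalgebra and $C^*_\delta(G)$ all contain the squares of their elements, and $AP(\hat G)$ does not.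
\end{proof}

\section{Discrete free subgroups of almost connected and linear groups}\label{sec:lie}

We use the following standard facts: compact groups and abelian groups are amenable, and if $N$ is a closed normal subgroup of $G$ with $N$ and $G/N$ amenable, then $G$ is amenable. Consequently solvable groups are amenable, and so is a discrete group with a solvable subgroup of finite index, since that subgroup contains a normal subgroup of finite index.

\begin{proof}[Proof of Corollary~\ref{cor:linear}]
(a)$\Rightarrow$(b) is Corollary~\ref{cor:test}(1). (b)$\Rightarrow$(c) holds as $C^*_\delta(G)$ is a C$^*$-subalgebra, and (c)$\Rightarrow$(d) as an algebra contains squares. Assume (d). Every subgroup of $G$ is discrete, so by Theorem~\ref{thm:general} $G$ does not contain $F_2$. Then each finitely generated subgroup of $G$ is amenable. Under the general hypothesis this is immediate. The linear case falls under it by the Tits alternative \cite{Tits}: a finitely generated linear group contains $F_2$ or has a solvable subgroup of finite index. Finally, given a finite $S\subseteq G$ and $\varepsilon>0$,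 a F\o lner set for $(S,\varepsilon)$ in the amenable group $\langle S\rangle$ is one in $G$. So $G$ is amenable.
\end{proof}

For Corollary~\ref{cor:connected} we need a \emph{discrete} copy of $F_2$. We find one in $SL(2,\mathbb R)$, map it into the adjoint group of a semisimple quotient, and lift it back.

\begin{lemma}\label{lem:sl2}
The matrices $\alpha=\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\beta=\begin{pmatrix}1&0\\2&1\end{pmatrix}$ freely generate a subgroup $F$ of $SL(2,\mathbb Z)$; it is discrete in $SL(2,\mathbb R)$.
\end{lemma}

\begin{proof}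
Let $D_\alpha=\{(\xi,\eta)\in\mathbb R^2:|\xi|>|\eta|\}$ and $D_\beta=\{|\xi|<|\eta|\}$. For $n\ne0$ and $|\xi|<|\eta|$ we have $|\xi+2n\eta|\ge2|\eta|-|\xi|>|\eta|$, so $\alpha^nD_\beta\subseteq D_\alpha$; exchanging coordinates, $\beta^nD_\alpha\subseteq D_\beta$. A non-trivial reduced word, conjugated by a suitable power of $\alpha$, begins and ends with non-zero powers of $\alpha$. It then maps $D_\beta$ into the disjoint set $D_\alpha$, so it is not the identity. Integer matrices form a discrete set.
\end{proof}

\begin{lemma}\label{lem:lift}
Let $q:G'\to G''$ be a continuous homomorphism of topological groups. If $q(u_1),q(u_2)$ freely generate a discrete subgroup $F''$, then $u_1,u_2$ freely generate a discrete subgroup $F'$.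
\end{lemma}

\begin{proof}
A non-trivial reduced word in $u_1,u_2$ maps to the same word in $q(u_1),q(u_2)$, which is not $e$. So $F'$ is free on $u_1,u_2$ and $q$ is injective on it. If $V$ is a neighborhood of $e$ with $V\cap F''=\{e\}$, then $q^{-1}(V)$ is a neighborhood of $e$ with $q^{-1}(V)\cap F'=\{e\}$.
\end{proof}

The next statement is due to Rickert \cite{Rickert}. Together with Theorem~\ref{thm:general} it proves Corollary~\ref{cor:connected}.

\begin{proposition}\label{prop:rickert}
A non-amenable almost connected group $G$ contains a discrete copy of $F_2$.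
\end{proposition}

\begin{proof}
\emph{Reduction to a semisimple group.} By the Gleason--Montgomery--Yamabe--Zippin theorem, $G$ has a compact normal subgroup $K$ such that $L=G/K$ is a Lie group with finitely many components. Let $R$ be the radical of $L_0$, its largest connected solvable normal subgroup, which is closed; then $M=L_0/R$ is a connected Lie group whose Lie algebra $\mathfrak m$ is semisimple or zero. The groups $K$, $L/L_0$, $R$ and the center $Z(M)$ are compact, finite, solvable and abelian respectively. By the extension property, $L$, $L_0$, $M$ and $M/Z(M)$ are in turn non-amenable. In particular $M/Z(M)$ is not compact.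

\emph{A nilpotent element.} The adjoint representation identifies $M/Z(M)$ topologically with the identity component of the closed subgroup $\operatorname{Aut}(\mathfrak m)$ of $GL(\mathfrak m)$, which preserves the Killing form $\kappa$. Let $\theta$ be a Cartan involution: an automorphism of $\mathfrak m$ with $\theta^2=1$ such that $(X,Y)_\theta=-\kappa(X,\theta Y)$ is an inner product. If $\theta=1$, then $\operatorname{Aut}(\mathfrak m)$ is closed in an orthogonal group, hence compact, which is excluded. So there is $P\ne0$ with $\theta P=-P$. By invariance of $\kappa$,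
\[
([P,X],Y)_\theta=\kappa(X,[P,\theta Y])=-\kappa(X,\theta[P,Y])=(X,[P,Y])_\theta ,
\]
so $\operatorname{ad}P$ is diagonalizable over $\mathbb R$; it is non-zero since $\mathfrak m$ has trivial center. Let $E_+$ be an eigenvector with eigenvalue $\mu\ne0$. By the Jacobi identity $\operatorname{ad}E_+$ maps the $\nu$-eigenspace into the $(\nu+\mu)$-eigenspace, so it is nilpotent.

\emph{A representation of $SL(2,\mathbb R)$.} By the Jacobson--Morozov theorem, a non-zero ad-nilpotent element of a real semisimple Lie algebra lies in an $\mathfrak{sl}_2$-triple: there are $E_-,E_0\in\mathfrak m$ with $[E_0,E_\pm]=\pm2E_\pm$ and $[E_+,E_-]=E_0$. Sending the matrix units $e_{12},e_{21}$ and $e_{11}-e_{22}$ to $\operatorname{ad}E_+$, $\operatorname{ad}E_-$ and $\operatorname{ad}E_0$ gives a representation of $\mathfrak{sl}(2,\mathbb R)$ on $\mathfrak m$. Its complexification integrates to the simply connected group $SL(2,\mathbb C)$; the subgroup $SL(2,\mathbb R)$ is generated by exponentials of real matrices, so it preserves $\mathfrak m$. This gives a continuous homomorphism $\pi:SL(2,\mathbb R)\to GL(\mathfrak m)$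 with
\[
\pi(\alpha)=e^{2\operatorname{ad}E_+}=\operatorname{Ad}(\exp2E_+),\qquad\pi(\beta)=e^{2\operatorname{ad}E_-}=\operatorname{Ad}(\exp2E_-).
\]

\emph{The image of $F$ is free and discrete.} Fix a norm on $\mathfrak m$ and let $C=\sup_{k\in SO(2)}\|\pi(k)\|$. Write $g\in SL(2,\mathbb R)$ as $k_1a_tk_2$ with $k_1,k_2\in SO(2)$, $a_t=\operatorname{diag}(e^t,e^{-t})$ and $t\ge0$, so $\|g\|=e^t$. Since $\pi(a_t)E_+=e^{t\operatorname{ad}E_0}E_+=e^{2t}E_+$,
\[
\|g\|^2=e^{2t}\le\|\pi(a_t)\|=\|\pi(k_1^{-1})\pi(g)\pi(k_2^{-1})\|\le C^2\|\pi(g)\| .
\]
So only finitely many $g\in F$ satisfy $\|\pi(g)\|<2$. Hence $\pi(F)$ meets a neighborhood of the identity in a finite set and is discrete. Also $F\cap\ker\pi$ is a finite subgroup of a torsion-free group, so it is trivial, and $\pi(\alpha),\pi(\beta)$ freely generate $\pi(F)$.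

\emph{Lifting.} Let $G'$ be the preimage of $L_0$ in $G$, and let $q$ be the composite $G'\to L_0\to M\to GL(\mathfrak m)$, the last map being $\operatorname{Ad}$. The first two maps are onto, so there are $u_1,u_2\in G'$ mapping to $\exp2E_+$ and $\exp2E_-$ in $M$. Then $q(u_1)=\pi(\alpha)$ and $q(u_2)=\pi(\beta)$, and Lemma~\ref{lem:lift} shows that $u_1,u_2$ freely generate a discrete subgroup of $G'$, hence of $G$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Daws} Matthew Daws, \emph{Remarks on the Quantum Bohr Compactification}, arXiv:1307.1412 (2013).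

\bibitem{Herz} C. Herz, \emph{Harmonic synthesis for subgroups}, Ann. Inst. Fourier 23 (1973).

\bibitem{Rickert} N. Rickert, Trans. Amer. Math. Soc. 127 (1967).

\bibitem{TT} M. Takesaki and N. Tatsuuma, J. Funct. Anal. 11 (1972).

\bibitem{Tits} J. Tits, J. Algebra 20 (1972).

\end{thebibliography}
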